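\title{Emulators of stretch $2k-1$ tolerate polynomially many edge faults for free for every $k\ge 3$}

\begin{abstract}
An $f$-edge fault tolerant $t$-emulator of a weighted graph $G$ is a graph $H$ on the same vertices that preserves the distances of $G\setminus F$ up to a factor $t$ for every set $F$ of at most $f$ edges of $G$, where each edge of $H$ is reweighted by the distance of its endpoints in $G\setminus F$. We prove that for every integer $k\ge 3$ and every $c<1/(k^2 2^{k+2})$, every $n$-node graph has an $f$-edge fault tolerant $(2k-1)$-emulator with $O(n^{1+1/k})$ edges whenever $f=O(n^c)$. This answers a question of Bodwin, Dinitz and Nazari about even $k\ge4$, and together with known lower bounds it shows that $k=2$ is the only value for which no such exponent $c>0$ exists. The emulator comes from a greedy algorithm that adds shortcuts between vertices with many common neighbors; its size is bounded by counting closed walks.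
\end{abstract}

\section{The question and the results}\label{sec:intro}

Graphs are finite, simple and undirected. Let $G=(V,E,w)$ be a graph with $n$ vertices and positive edge weights, and let $\operatorname{dist}_G$ be its shortest-path distance. The \emph{length} of a walk always means its number of edges. For a graph $H=(V,E_H)$ on the same vertex set, whose edges need not be edges of $G$, and for $F\subseteq E$, let $H^F$ be $H$ with each edge $uv$ given the weight $\operatorname{dist}_{G\setminus F}(u,v)$, possibly $\infty$.

\begin{definition}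
Let $t\ge1$ and let $f\ge0$ be an integer. The graph $H$ is an \emph{$f$-EFT (edge fault tolerant) $t$-emulator} of $G$ if for every $F\subseteq E$ with $|F|\le f$ and all $u,v\in V$,
\[
\operatorname{dist}_{G\setminus F}(u,v)\le \operatorname{dist}_{H^F}(u,v)\le t\cdot \operatorname{dist}_{G\setminus F}(u,v).
\]
A $0$-EFT $t$-emulator is a \emph{$t$-emulator}. A \emph{$t$-spanner} is a subgraph $H$ of $G$, with the weights of $G$, such that $\operatorname{dist}_H\le t\cdot\operatorname{dist}_G$; it is in particular a $t$-emulator.
\end{definition}

The graph $H$ is chosen before the faults are known, and a fault never removes an edge of $H$; it only makes edges of $H$ heavier. The complete graph is an $f$-EFT $1$-emulator for every $f$, because its edge $uv$ always carries the exact distance. The problem is to trade stretch for sparsity. The following results are known.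
\begin{itemize}
\item[(K1)] (Alth\"ofer, Das, Dobkin, Joseph, Soares.) For every positive integer $k$, every $n$-node graph has a $(2k-1)$-spanner, hence a $(2k-1)$-emulator, with $O(n^{1+1/k})$ edges. Assuming the girth conjecture (there are $n$-node graphs with $\Omega(n^{1+1/k})$ edges and no cycle of length at most $2k$), some graphs need $\Omega(n^{1+1/k})$ edges in every $(2k-1)$-emulator.
\item[(K2)] For fixed odd $k$, every $n$-node graph and every $f=O(n^{2/(k(k+1))})$, there is an $f$-EFT $(2k-1)$-emulator with $O_k(n^{1+1/k})$ edges. For $k=3$ the range is $f=O(n^{2/9})$.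
\item[(K3)] For every $k$ there are $n$-node graphs for which every $f$-EFT $(2k-1)$-emulator has $\Omega(fn)$ edges.
\item[(K4)] For $k=2$ the optimal size of $f$-EFT $3$-emulators is $\Theta(n^{3/2}f^{1/2})$.
\end{itemize}
Call $c>0$ a \emph{free exponent} for $k$ if for every $\alpha>0$ there is a constant $L=L(k,c,\alpha)$ such that for all $n$ and all $f\le\alpha n^c$, every $n$-node graph has an $f$-EFT $(2k-1)$-emulator with at most $Ln^{1+1/k}$ edges. In words, $n^c$ faults cost nothing beyond the fault-free size in (K1). Bodwin, Dinitz and Nazari~\cite{BDN} ask the following.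

\medskip
\noindent\textbf{Question.} \emph{Is there an even $k\ge4$ that has a free exponent $c>0$?}
\medskip

By (K2) every odd $k$ has a free exponent, and by (K4) the value $k=2$ has none. These facts fit two guesses: that parity decides, so that $k=2$ is the first member of a bad family, or that $k=2$ fails because the stretch $3$ is too small. The example in Section~\ref{sec:example} points to the second guess, with threshold stretch $5$, and the second guess is correct.

\begin{theorem}\label{thm:main}
Let $k\ge3$ be an integer, let $0<c<c_k:=\dfrac{1}{k^2 2^{k+2}}$, and let $\alpha>0$. There are a constant $K=K(k)$ and an $n_0=n_0(k,c,\alpha)$ such that for all $n\ge n_0$ and all $f\le\alpha n^c$, every $n$-node positively weighted graph has an $f$-EFT $(2k-1)$-emulator with at most $4Kn^{1+1/k}$ edges.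
\end{theorem}

For $n<n_0$ the complete graph has at most $n_0n$ edges, so every $c<c_k$ is a free exponent for $k\ge3$. The answer to the Question is therefore yes, for every even $k\ge4$; for $k=4$ any $c<1/1024$ works. The proof of Theorem~\ref{thm:main} is unconditional, uses none of (K1)--(K4), and never refers to the parity of $k$. The constants are not optimized, and for odd $k$ the range in (K2) is better than ours. With the lower bounds (K3) and (K4) we obtain a classification.

\begin{theorem}\label{thm:class}
An integer $k\ge1$ has a free exponent if and only if $k\ne2$. For $k\ge2$, no $c>1/k$ is a free exponent.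
\end{theorem}

\begin{proof}
For $k=1$ the complete graph has $O(n^{1+1/1})$ edges and works for every $f$. For $k\ge3$ apply Theorem~\ref{thm:main}. For the negative statements, note that if $c$ is a free exponent then so is every $c'\in(0,c)$, since $f\le\alpha n^{c'}$ implies $f\le\alpha n^c$; so we may assume $c<1$, and we take $f=\lfloor n^c\rfloor$. For $k=2$, the size $\Theta(n^{3/2}f^{1/2})$ in (K4) is not $O(n^{3/2})$. For $k\ge2$ and $1/k<c<1$, the lower bound $\Omega(fn)$ in (K3) is not $O(n^{1+1/k})$.
\end{proof}

We do not determine the optimal exponent for $k\ge3$; the two theorems place it between $c_k$ and $1/k$.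

The rest of the paper proves Theorem~\ref{thm:main}. Section~\ref{sec:greedy} builds the emulator and extracts from it a graph of bounded degree and small codegree in which all short cycles are ``blocked''. Section~\ref{sec:trace} reduces the size bound to a count of closed walks in this graph (Proposition~\ref{prop:key}). Section~\ref{sec:three} carries out the count for $k=3$, and Section~\ref{sec:induction} for all $k$.

\section{Twins and shortcuts: where the stretch $5$ comes from}\label{sec:example}

It suffices to test an emulator on the surviving edges of $G$.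

\begin{lemma}\label{lem:edges}
Suppose that $\operatorname{dist}_{H^F}(u,v)\le t\,w(e)$ for every $F\subseteq E$ with $|F|\le f$ and every edge $e=uv\in E\setminus F$. Then $H$ is an $f$-EFT $t$-emulator of $G$.
\end{lemma}

\begin{proof}
The lower bound $\operatorname{dist}_{H^F}\ge\operatorname{dist}_{G\setminus F}$ is the triangle inequality for $\operatorname{dist}_{G\setminus F}$. For the upper bound, add up the hypothesis along a shortest path of $G\setminus F$; if there is no path, there is nothing to prove.
\end{proof}

The next example shows the obstacle that faults create and how reweighting removes it.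

\begin{example}\label{ex:blowup}
Let $s\ge2$ and let $G_0$ be a graph with $n'$ vertices, $m'$ edges, minimum degree at least $s$ and no cycle of length at most $2k$. Replace each vertex $u$ by \emph{twins} $(u,1),\dots,(u,s)$ and join $(u,i)$ to $(v,j)$ whenever $uv\in E(G_0)$, with unit weights. The resulting graph $G$ has $n=sn'$ vertices and $s^2m'$ edges. Let $f=s^2-1$, and for $e=(u,i)(v,j)$ let $F_e$ be the set of the other $f$ edges lying over $uv$.

\emph{Every walk of length at most $2k-1$ between the ends of $e$ uses $e$ or an edge of $F_e$.} Otherwise, closing it with $e$ and projecting to $G_0$ gives a closed walk of length at most $2k$ that traverses $uv$ exactly once. The edges that it traverses an odd number of times form a nonempty graph with all degrees even and at most $2k$ edges, which contains a cycle of length at most $2k$. So if $H$ had to be a subgraph of $G$ whose faulty edges disappear, stretch $2k-1$ would force it to keep all $s^2m'$ edges, and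
\[
\frac{s^2m'}{n^{1+1/k}}=s^{1-1/k}\,\frac{m'}{(n')^{1+1/k}}:
\]
a loss polynomial in $f$ whenever $G_0$ has $\Omega((n')^{1+1/k})$ edges.

\emph{An emulator avoids the loss.} Let $H$ consist of the \emph{shortcuts} $(u,i)(u,1)$ for $i\ne1$ and of the edges $(u,1)(v,j)$ of $G$; these are at most $n+2sm'$ pairs, smaller by a factor of order $s$ in the main term. Let $|F|\le f$ and $e=(u,i)(v,j)\notin F$ with $i\ne1$. The twins $(u,i)$ and $(u,1)$ have at least $s^2=f+1$ common neighbors, which give edge-disjoint paths of length $2$; one of them avoids $F$, so the shortcut has weight at most $2$ in $H^F$. The edge $(u,1)(v,j)$ may belong to $F$, but it is still an edge of $H^F$, and its weight is at most $2+1=3$ by the route through $(u,i)$ and $e$. Hence $\operatorname{dist}_{H^F}((u,i),(v,j))\le5$, and $H$ is an $f$-EFT $5$-emulator by Lemma~\ref{lem:edges}.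
\end{example}

The route of weight $2+3$ is allowed exactly when $2k-1\ge5$. In a general graph there are no exact twins, and their role is played by pairs of vertices with many common neighbors.

\section{A greedy algorithm with shortcuts}\label{sec:greedy}

Fix $k,c,\alpha$ as in Theorem~\ref{thm:main}. A $1$-EFT emulator is also a $0$-EFT emulator, so we assume $f\ge1$ (enlarging $n_0$ so that $\alpha n_0^c\ge1$). Put
\[
C_0=2^kk!,\qquad C_1=40k^2C_0,\qquad K=(4k\,9^kC_0)^{1/k},\qquad d=\lceil Kn^{1/k}\rceil,\qquad \eta=\frac{2^{-k}}{4k}.
\]
Here $d$ is the target degree, and $d^\eta$ is the unit in which all losses will be measured. Since $\eta/k=c_k$ and $d\ge n^{1/k}$, we have $d^\eta\ge n^{c_k}$, while $C_1f\le C_1\alpha n^c$ with $c<c_k$. So for $n\ge n_0(k,c,\alpha)$,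
\begin{equation}\label{eq:small}
C_1f\le d^{\eta}.
\end{equation}
This is the only use of the bound on $f$. In particular $f\le d$. Let
\[
T_0=\lceil\sqrt{2fd}\,\rceil,\qquad T=2T_0 .
\]
Then $T\le 2\sqrt{2fd}+2\le5\sqrt{fd}$, and $T\ge2\sqrt{2}\,f\ge f+1$.

\subsection*{The algorithm} The natural greedy rule scans the edges by weight and keeps an edge only if some fault set shows that it is needed. We add two features. Following Example~\ref{ex:blowup}, we insert a shortcut when two vertices acquire $T$ common neighbors. And since all our counts are in terms of the maximum degree, while the kept edges may have very uneven degrees, we record them in an auxiliary graph in which vertices of large degree are split into copies of degree at most $d$.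

The algorithm maintains a set $E'\subseteq E$ of \emph{kept edges}, a set $S$ of \emph{shortcuts} (pairs of vertices of $G$), the graph $H=(V,E'\cup S)$, and a \emph{split graph} $\Gamma$. The vertices of $\Gamma$ are \emph{copies} of vertices of $G$; we write $\bar x$ for the vertex of which $x$ is a copy. Each vertex of $G$ starts with one copy, and its newest copy is called \emph{current}. The \emph{codegree} $\operatorname{codeg}(x,z)$ of $x\ne z$ is the number of their common neighbors in $\Gamma$. Process the edges $e=uv$ of $G$ in nondecreasing order of weight, with ties broken arbitrarily.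
\begin{itemize}
\item If $\operatorname{dist}_{H^F}(u,v)\le(2k-1)w(e)$ for every $F\subseteq E\setminus\{e\}$ with $|F|\le f$, skip $e$.
\item Otherwise fix a violating set $F_e\subseteq E\setminus\{e\}$, $|F_e|\le f$, and add $e$ to $E'$. If the current copy of $u$ or of $v$ has degree $d$, open a new copy. Join the current copies of $u$ and $v$ in $\Gamma$. For each pair $x,z$ whose codegree has just become $T$, add $\bar x\bar z$ to $S$.
\end{itemize}
The map $xy\mapsto\bar x\bar y$ is a bijection from $E(\Gamma)$ to $E'$, and we identify the two sets. The graph $\Gamma$ has maximum degree at most $d$, and its walks project to walks in $E'$. Two copies of the same vertex have no common neighbor, since otherwise an edge of $E'$ would occur twice; so every shortcut joins two distinct vertices.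

The final $H$ is an $f$-EFT $(2k-1)$-emulator. Indeed, let $|F|\le f$ and $e=uv\notin F$. If $e$ was skipped, then $\operatorname{dist}_{H^F}(u,v)\le(2k-1)w(e)$ held at that time and persists because $H$ only grows. If $e$ was kept, it is an edge of $H^F$ of weight at most $w(e)$. Lemma~\ref{lem:edges} applies. All that remains is to bound $|E'|+|S|$.

\subsection*{Three properties of the split graph}
Without faults, the kept edges contain no cycle of length at most $2k$. With faults, short cycles may occur, but each must meet the fault set of its last edge.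

\begin{lemma}\label{lem:block}
Suppose that $e$ is inserted in $\Gamma$ as $xy$. Then just before the insertion, every walk of length at most $2k-1$ from $x$ to $y$ in $\Gamma$ uses an edge of $F_e$. Consequently every cycle of length at most $2k$ in $\Gamma$ contains edges $e,e'$ with $e'\in F_e$.
\end{lemma}

\begin{proof}
The walk projects to a walk from $\bar x$ to $\bar y$ of edges $e'$ kept before $e$, so $w(e')\le w(e)$. If none lies in $F_e$, each is an edge of $H^{F_e}$ of weight at most $w(e')$, whence $\operatorname{dist}_{H^{F_e}}(\bar x,\bar y)\le(2k-1)w(e)$, contradicting the choice of $F_e$. For a cycle, let $e$ be its last-inserted edge.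
\end{proof}

The graph of Example~\ref{ex:blowup} has this property too, so the property alone cannot be expected to give the bound $O(n^{1+1/k})$. The shortcuts add the missing information. The next lemma is the only place where $k\ge3$ is used, and the only place where a faulty edge of $H$ is traversed.

\begin{lemma}\label{lem:codeg}
At all times $\operatorname{codeg}(x,z)\le T$ for all $x\ne z$ in $\Gamma$.
\end{lemma}

\begin{proof}
Inserting an edge $xy$ raises by $1$ the codegrees of the pairs $x,z$ with $z\in N_\Gamma(y)$ and of the pairs $y,z$ with $z\in N_\Gamma(x)$, and no others. So if the lemma fails, then, after naming the ends suitably, some $e=uv$ is inserted as $xy$ with $\bar x=u$, $\bar y=v$ at a time when $z\in N_\Gamma(y)$ and $\operatorname{codeg}(x,z)=T$. At that time $u\bar z\in S$ and $\bar zv\in E'$. The $T\ge f+1$ common neighbors of $x$ and $z$ give edge-disjoint paths of length $2$ with edges of weight at most $w(e)$. One avoids $F_e$, so $\operatorname{dist}_{G\setminus F_e}(u,\bar z)\le2w(e)$. Since $e\notin F_e$, also $\operatorname{dist}_{G\setminus F_e}(\bar z,v)\le3w(e)$.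 Thus $\operatorname{dist}_{H^{F_e}}(u,v)\le5w(e)\le(2k-1)w(e)$, contradicting the choice of $F_e$.
\end{proof}

A smaller threshold $T$ would give a stronger codegree bound but more shortcuts. The order $\sqrt{fd}$ is what the following charging argument can pay for.

\begin{lemma}\label{lem:short}
At all times $|S|\le|E'|$.
\end{lemma}

\begin{proof}
Call a rise of a codegree \emph{late} if the codegree was at least $T_0$ before it. Consider $\Gamma$ just before $e$ is inserted as $xy$, and let $Z=\{z\in N_\Gamma(y):\operatorname{codeg}(x,z)\ge T_0\}$. Choosing $z\in Z$ and a common neighbor $y'$ of $x$ and $z$ gives at least $|Z|T_0$ paths $x\,y'\,z\,y$; these are paths because $x$ and $y$ are not yet adjacent. By Lemma~\ref{lem:block} each contains an edge of $F_e$. A given edge at $x$ can only be $xy'$ and lies in at most $d$ of the paths (choose $z$); an edge at $y$ can only be $zy$ and lies in at most $d$ (choose $y'$); any other edge can only be $y'z$ and lies in at most $2\le d$ (choose the orientation). So $|Z|T_0\le fd$. The same holds with $x$ and $y$ exchanged, so one insertion causes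 at most $2fd/T_0$ late rises. A pair of copies that produces a shortcut has climbed from $T_0$ to $2T_0$ by $T_0$ late rises. Hence $|S|\,T_0\le|E'|\cdot2fd/T_0$, and $T_0^2\ge2fd$.
\end{proof}

If $|E'|<nd$ at the end, then $H$ has at most $2nd\le4Kn^{1+1/k}$ edges, as $d\le 2Kn^{1/k}$. From here on the argument concerns only the unweighted graph $\Gamma$.

\section{Reduction to nonbacktracking closed walks}\label{sec:trace}

\begin{definition}
A graph $\Gamma$ is \emph{$(k,f)$-blocked} if each edge $e$ is assigned a set $F_e\not\ni e$ of at most $f$ edges such that every cycle of length at most $2k$ contains edges $e,e'$ with $e'\in F_e$.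
\end{definition}

This property, and upper bounds on degrees and codegrees, pass to subgraphs. Let $\Gamma$ have $N$ vertices and maximum degree at most $d$, and let $\Delta$ be a subgraph on the same vertex set, with adjacency matrix $A$. A walk $(x_0,\dots,x_i)$ is \emph{nonbacktracking} if $x_{j-1}\ne x_{j+1}$ for $0<j<i$. A \emph{closed walk of length $L$} is a sequence $(x_0,\dots,x_{L-1})$, indices modulo $L$, with $x_jx_{j+1}$ an edge for all $j$; so it has a root and a direction. It is \emph{cyclically nonbacktracking} if $x_{j-1}\ne x_{j+1}$ for all $j$ modulo $L$. In $\Delta$ we count: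
\begin{itemize}
\item $W_i(x,y)=(A^i)_{xy}$, the walks of length $i$ from $x$ to $y$, and $\omega_r=\max_xW_{2r}(x,x)$, so that $\omega_0=1$ and $\omega_1\le d$;
\item $P_i(x,y)\le W_i(x,y)$, the nonbacktracking walks of length $i$ from $x$ to $y$, and $P_i=\max_{x,y}P_i(x,y)$, where $x=y$ is allowed;
\item $\mathrm{NB}_L$, the cyclically nonbacktracking closed walks of length $L$.
\end{itemize}
None of these increases when edges are deleted. The number of all closed walks of length $L$ is $\operatorname{tr}A^L$. Since $A$ is symmetric, $\|A^r1_x\|^2=W_{2r}(x,x)\le\omega_r$, and the Cauchy--Schwarz inequality gives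
\begin{equation}\label{eq:cs}
W_i(x,y)=\langle A^{\lfloor i/2\rfloor}1_x,A^{\lceil i/2\rceil}1_y\rangle\le(\omega_{\lfloor i/2\rfloor}\,\omega_{\lceil i/2\rceil})^{1/2}.
\end{equation}

A dense graph has many closed walks: $\operatorname{tr}A^{2k}$ is the sum of the $2k$-th powers of the (real) eigenvalues of $A$, and the largest eigenvalue is at least the Rayleigh quotient $\langle A1,1\rangle/\langle1,1\rangle$, the average degree. For an upper bound we strip off backtracking steps.

\begin{lemma}\label{lem:trace}
For $2\le\ell\le k$, $\ \operatorname{tr}A^{2\ell}\le C_0\Bigl[Nd^\ell+\sum_{r=2}^{\ell}d^{\ell-r}\,\mathrm{NB}_{2r}\Bigr]$.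
\end{lemma}

\begin{proof}
Take a closed walk of length $2\ell\ge4$ with $x_{i-1}=x_{i+1}$ for some $i$. Then $(x_{i+1},x_{i+2},\dots,x_{i-2})$ is a closed walk of length $2\ell-2$, and the original is recovered from it, from $i$, and from the neighbor $x_i$ of its root. Hence $\operatorname{tr}A^{2\ell}\le\mathrm{NB}_{2\ell}+2\ell d\operatorname{tr}A^{2\ell-2}$. Iterate down to $\operatorname{tr}A^2\le Nd$; every coefficient is a product of distinct factors $2j$ with $j\le k$, hence at most $2^kk!=C_0$.
\end{proof}

If there is no cycle of length at most $2k$, all terms $\mathrm{NB}_{2r}$ vanish (see the proof of Lemma~\ref{lem:pairs}), and comparing the two bounds gives $d^{2k}=O(Nd^k)$ when the average degree is of order $d$. The point of Lemma~\ref{lem:trace} is that this comparison has room: it survives as long as $\mathrm{NB}_{2r}\le Nd^r$. A bound $\mathrm{NB}_{2k}\le fNd^k$ would not do, since it gives only $d^k=O(fN)$. The heart of the paper is that the factor $f$ can be removed.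

\begin{proposition}\label{prop:key}
Let $f\ge1$ and $d$ be integers satisfying \eqref{eq:small}. Let $\Gamma$ be a $(k,f)$-blocked graph with $N$ vertices, maximum degree at most $d$ and all codegrees at most $T$, where $T\le5\sqrt{fd}$. Then one can delete at most $2kNd^{1-\eta}$ edges so that the remaining graph satisfies $\mathrm{NB}_{2r}\le Nd^r$ for $2\le r\le k$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
By Section~\ref{sec:greedy} it suffices to show that $|E'|<nd$ throughout. Suppose not, and stop the algorithm when $|E'|=nd$. The split graph $\Gamma$ has $nd$ edges. At most $2nd/d=2n$ copies have degree $d$, and every other copy is current, so $N\le3n$. By Lemmas~\ref{lem:block} and~\ref{lem:codeg}, Proposition~\ref{prop:key} applies. It deletes at most $6knd^{1-\eta}\le nd/2$ edges, since $d^\eta\ge C_1\ge12k$. The remaining graph has at least $nd/2$ edges on at most $3n$ vertices, so its average degree is at least $d/3$. With Lemma~\ref{lem:trace},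
\[
(d/3)^{2k}\le\operatorname{tr}A^{2k}\le kC_0Nd^k\le3kC_0\,nd^k .
\]
Hence $d^k\le3k\,9^kC_0\,n<K^kn\le d^k$, a contradiction.
\end{proof}

For the rest of the paper $\Gamma$ is as in Proposition~\ref{prop:key}, and $\Delta$ is a subgraph on the same vertices.

\section{Blocked pairs and the case $k=3$}\label{sec:three}

To count cyclically nonbacktracking closed walks we locate in each a pair $e'\in F_e$. Fixing the pair costs only about $fNd$ choices for two edges, and it remains to count the two segments that connect them. When the two edges are consecutive on the walk, one segment is empty, and a separate quantity is needed: for vertices $a,g$ let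
\[
J(a,g)=\#\{b:\ ab,\,bg\in E(\Delta),\ bg\in F_{ab}\}.
\]
For every $a$ we have
\begin{equation}\label{eq:J}
\sum_gJ(a,g)\le fd,\qquad J(a,g)\le\operatorname{codeg}(a,g)\le T\quad(g\ne a);
\end{equation}
for the sum, choose $b$ in at most $d$ ways and then $bg\in F_{ab}$ in at most $f$ ways.

\begin{lemma}\label{lem:pairs}
Let $2\le\ell\le k$. For $1\le t\le2\ell-1$ let $R_t$ be the number of cyclically nonbacktracking closed walks of length $2\ell$ in $\Delta$ with $e_t\in F_{e_0}$, where $e_j=x_jx_{j+1}$. Then $\mathrm{NB}_{2\ell}\le2\ell\sum_{t=1}^{2\ell-1}R_t$, and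
\begin{align}
R_t&\le2fNd\cdot P_{t-1}\,P_{2\ell-1-t}&&\text{for }2\le t\le2\ell-2,\label{eq:far}\\
R_t&\le\sum_{a}\sum_{g\ne a}J(a,g)\,W_{2\ell-2}(a,g)&&\text{for }t\in\{1,2\ell-1\}.\label{eq:near}
\end{align}
\end{lemma}

\begin{proof}
The edges traversed by such a walk form a graph with at most $2\ell$ edges in which every vertex $x_j$ has the two distinct neighbors $x_{j-1},x_{j+1}$. A graph of minimum degree at least $2$ contains a cycle, here of length at most $2\ell\le2k$. So $e_{s'}\in F_{e_s}$ for some positions $s,s'$, and $s\ne s'$ because $e\notin F_e$. Rotating the walk so that $s$ becomes $0$ gives the first bound.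

For \eqref{eq:far}, choose $(x_0,x_1)$ in at most $Nd$ ways and $(x_t,x_{t+1})$ in at most $2f$ ways. The segments from $x_1$ to $x_t$ and from $x_{t+1}$ to $x_0$ are nonbacktracking, of lengths $t-1$ and $2\ell-1-t$. For \eqref{eq:near} let $(a,b,g)=(x_0,x_1,x_2)$ if $t=1$ and $(a,b,g)=(x_1,x_0,x_{2\ell-1})$ if $t=2\ell-1$. In both cases $e_0=ab$, $e_t=bg$, $a\ne g$, and the rest is a walk of length $2\ell-2$ between $a$ and $g$.
\end{proof}

We call the terms \eqref{eq:far} \emph{far} and the terms \eqref{eq:near} \emph{near}. Both are bounded through maxima such as $\omega_r$ and $P_r$, whereas $\operatorname{tr}A^{2r}$ and $\mathrm{NB}_{2r}$ control only averages. This is why Proposition~\ref{prop:key} allows deletions.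

\begin{lemma}[Cleaning]\label{lem:clean}
Let $\varphi_\Delta(x)\ge0$ be a quantity that does not increase when edges are deleted and vanishes when $x$ is isolated. If $\sum_x\varphi_\Delta(x)\le N\Phi$, then deleting at most $Nd^{1-\eta}$ edges gives a graph $\Delta'$ with $\varphi_{\Delta'}(x)\le d^\eta\Phi$ for all $x$.
\end{lemma}

\begin{proof}
At most $Nd^{-\eta}$ vertices have $\varphi_\Delta(x)>d^\eta\Phi$. Delete all edges at these vertices.
\end{proof}

\subsection*{The case $k=3$} We must reach $\mathrm{NB}_4\le Nd^2$ and $\mathrm{NB}_6\le Nd^3$. In this subsection only, treat $\eta$ as a small parameter and write $U\lesssim V$ for $U\le d^{C\eta}V$ with an absolute constant $C$. By \eqref{eq:small}, $f\lesssim1$, constants are $\lesssim1$, $T\lesssim d^{1/2}$, and cleaning costs a factor $\lesssim1$. A bound is useful only if it beats the target by a fixed power of $d$, which then absorbs these losses.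

\emph{Length $4$.} We have $P_1\le1$, so $R_2\le2fNd$. For $a\ne g$, $W_2(a,g)$ is a codegree, so $R_1,R_3\le N\cdot fd\cdot T\lesssim Nd^{3/2}$ by \eqref{eq:J}. Thus $\mathrm{NB}_4\lesssim Nd^{3/2}$, below the target. Lemma~\ref{lem:trace} gives $\operatorname{tr}A^4\lesssim Nd^2$, and cleaning gives $\omega_2\lesssim d^2$.

\emph{Length $6$, far terms.} Since $P_2\le T$, we get $R_3\le2fNd\,T^2\lesssim Nd^2$. By \eqref{eq:cs}, $P_3\le(\omega_1\omega_2)^{1/2}\lesssim d^{3/2}$, so $R_2,R_4\lesssim Nd^{5/2}$.

\emph{Length $6$, near terms.} The direct estimate $W_4(a,g)\le\omega_2$ gives $R_1,R_5\le N\cdot fd\cdot\omega_2\lesssim Nd^3$. This matches the target only up to the losses, so it is not enough. It could be sharp only if the mass of $J(a,\cdot)$ sat on vertices $g$ with $W_4(a,g)$ close to the maximum. That is what happens in Example~\ref{ex:blowup}: there $J(a,g)$ equals the degree of $a$ if $g$ is a twin of $a$ and is $0$ otherwise, and $W_4(a,g)=W_4(a,a)$ for twins. Under \eqref{eq:J}, however, a total mass near $fd$ must be spread over at least about $fd/T$ vertices, and we show that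 $W_4(a,\cdot)$ cannot be large on many vertices.

The crude bound is the tool for this. It yields $\mathrm{NB}_6\lesssim Nd^3$, then $\operatorname{tr}A^6\lesssim Nd^3$, and after cleaning $\omega_3\lesssim d^3$. Now let $Q$ be a set of $M$ vertices. For every vertex $g$,
\[
\sum_{g'\in Q}W_2(g,g')=\langle A^21_g,1_Q\rangle\le(\omega_2M)^{1/2}\lesssim dM^{1/2},
\]
so $\|A1_Q\|^2=\sum_{g,g'\in Q}W_2(g,g')\lesssim dM^{3/2}$, and therefore
\[
\sum_{g\in Q}W_4(a,g)=\langle A^31_a,A1_Q\rangle\le\omega_3^{1/2}\,\|A1_Q\|\lesssim d^2M^{3/4}.
\]
This beats the trivial bound $d^2M$ by $M^{1/4}$. At most $fd/\tau$ vertices $g$ have $\tau\le J(a,g)<2\tau$, and they contribute $\lesssim\tau d^2(fd/\tau)^{3/4}=fd^3\,(\tau/fd)^{1/4}$ to the inner sum in \eqref{eq:near}. Summing the geometric series over $\tau=1,2,4,\dots\le T$ gives $\lesssim d^3(T/fd)^{1/4}\lesssim d^{3-1/8}$. Altogether $\mathrm{NB}_6\lesssim Nd^{3-1/8}$, which is at most $Nd^3$ for small $\eta$.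

The pattern is a bootstrap: a bound that loses $d^{O(\eta)}$ is fed back to obtain one that gains a fixed power of $d$.

\section{The general case}\label{sec:induction}

\subsection*{Two counting lemmas} The first iterates the Cauchy--Schwarz step above. For real $M>0$ let $\Psi_r(M)$ be the maximum of $\sum_{g\in Q}W_{2r}(a,g)$ over vertices $a$ and vertex sets $Q$ with $|Q|\le M$.

\begin{lemma}\label{lem:targets}
Let $\lambda\ge0$ and suppose that $\omega_r\le d^{r+\lambda}$ for $0\le r\le\ell$. Then $\Psi_r(M)\le d^{r+\lambda}M^{1-2^{-r}}$ for $0\le r\le\ell-1$.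
\end{lemma}

\begin{proof}
For $r=0$, $\Psi_0(M)\le1\le d^\lambda$. For $1\le r\le\ell-1$ and $|Q|\le M$,
\[
\sum_{g\in Q}W_{2r}(a,g)=\langle A^{r+1}1_a,A^{r-1}1_Q\rangle\le\omega_{r+1}^{1/2}\Bigl(\sum_{g\in Q}\sum_{g'\in Q}W_{2r-2}(g,g')\Bigr)^{1/2}\le\bigl(\omega_{r+1}M\,\Psi_{r-1}(M)\bigr)^{1/2}.
\]
By induction this is at most $\bigl(d^{r+1+\lambda}\,M\,d^{r-1+\lambda}M^{1-2^{-(r-1)}}\bigr)^{1/2}=d^{r+\lambda}M^{1-2^{-r}}$.
\end{proof}

The second lemma handles a difficulty that first appears for $k=4$. In the far term with $\ell=4$ and $t=4$ both segments have length $3$, and the bound $d^{3/2}$ from \eqref{eq:cs} gives only $Nd\cdot d^3$, with no gain. We need a power saving over $d^{r/2}$ for the shorter segment. In general this cannot come from counting all walks: in a $d$-regular graph $W_{2j}(x,x)\ge d^j$, by stepping out and back. For nonbacktracking walks it can, because two distinct ones with the same ends enclose a cyclically nonbacktracking closed walk, and these have been counted with a saving at an earlier stage. Let $D_\ell(x)$ be the number of ordered pairs of distinct nonbacktracking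 walks of length $\ell$ that start at $x$ and have the same endpoint.

\begin{lemma}\label{lem:distinct}
For $\ell\ge2$, $\ \sum_xD_\ell(x)\le\sum_{r=2}^\ell(\ell-r+1)\,d^{\ell-r}\,\mathrm{NB}_{2r}$.
\end{lemma}

\begin{proof}
Let $(p_0,\dots,p_\ell)\ne(p'_0,\dots,p'_\ell)$ be such a pair. Let $i+1$ be the smallest and $j-1$ the largest index at which the walks differ. Then $0\le i\le j-2$, $j\le\ell$, and the walks agree at all indices up to $i$ and from $j$ on. The closed walk
\[
(p_i,p_{i+1},\dots,p_j,p'_{j-1},\dots,p'_{i+1})
\]
has length $2r$ with $r=j-i\ge2$. It does not backtrack at $p_i$ because $p_{i+1}\ne p'_{i+1}$, nor at $p_j$ because $p_{j-1}\ne p'_{j-1}$, nor elsewhere because both walks are nonbacktracking. Given $r$, the pair is determined by this closed walk, by $i\in\{0,\dots,\ell-r\}$, by the common prefix (at most $d^i$ choices) and by the common suffix (at most $d^{\ell-j}$ choices), and $i+\ell-j=\ell-r$.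
\end{proof}

\subsection*{The exponents} We track a loss $\lambda_\ell$ for $\omega$, a gain $\sigma_\ell$ for $\mathrm{NB}$ and a gain $\gamma_\ell$ for $P$. Put $\lambda_\ell=2(\ell-1)\eta$ for $\ell\ge1$, $\gamma_1=\frac12$, and for $\ell\ge2$
\[
\sigma_\ell=2^{-\ell}-(4k-2)\eta,\qquad\gamma_\ell=2^{-\ell-1}-(2k+1)\eta .
\]
The sequences $\sigma_\ell$ and $\gamma_\ell$ decrease. Since $2^{-k}=4k\eta$, we have $\sigma_k=2\eta>0$ and $\gamma_{k-1}=(2k-1)\eta>0$; this positivity is what dictates the value of $\eta$, and hence of $c_k$. The induction uses, for $2\le\ell\le k$,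
\begin{equation}\label{eq:exp}
\lambda_\ell=\lambda_{\ell-1}+2\eta,\qquad\gamma_\ell=\tfrac12\sigma_\ell-2\eta,\qquad\sigma_\ell+\eta\le\min\bigl(\gamma_{\ell-1}-\lambda_{\ell-1},\ 2^{-\ell}-\lambda_\ell\bigr).
\end{equation}
The two identities follow by substitution. For the inequality, $\sigma_\ell+\eta=2^{-\ell}-(4k-3)\eta$. We have $\gamma_{\ell-1}\ge2^{-\ell}-(2k+1)\eta$, with equality for $\ell\ge3$ and because $\frac12\ge\frac14$ for $\ell=2$, and $\lambda_{\ell-1}\le(2k-4)\eta$; so $\gamma_{\ell-1}-\lambda_{\ell-1}\ge2^{-\ell}-(4k-3)\eta$. Also $\lambda_\ell\le(2k-2)\eta\le(4k-3)\eta$.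

\subsection*{The induction} For $1\le\ell\le k$ consider the following properties of a subgraph $\Delta$:
\begin{itemize}
\item[$(\mathrm a_\ell)$] $\omega_r\le d^{r+\lambda_\ell}$ for $0\le r\le\ell$;
\item[$(\mathrm b_\ell)$] $\mathrm{NB}_{2r}\le Nd^{r-\sigma_r}$ for $2\le r\le\ell$;
\item[$(\mathrm c_\ell)$] $P_r\le d^{r/2-\gamma_r}$ for $1\le r\le\ell$.
\end{itemize}
Each passes to subgraphs. The graph $\Gamma$ has $(\mathrm a_1)$, $(\mathrm b_1)$, $(\mathrm c_1)$, since $\omega_0=1$, $\omega_1\le d$, $P_1\le1$, and $(\mathrm b_1)$ is empty.

\begin{lemma}\label{lem:step}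
Let $2\le\ell\le k$ and let $\Delta$ have $(\mathrm a_{\ell-1})$, $(\mathrm b_{\ell-1})$ and $(\mathrm c_{\ell-1})$. Deleting at most $Nd^{1-\eta}$ edges gives a graph with $(\mathrm a_\ell)$ and $(\mathrm b_\ell)$. Deleting at most $Nd^{1-\eta}$ further edges gives a graph that also has $(\mathrm c_\ell)$.
\end{lemma}

\begin{proof}
\emph{Far terms.} Let $2\le t\le2\ell-2$, and let $r\le s$ be the two segment lengths in \eqref{eq:far}. Then $r+s=2\ell-2$ and $r\ge1$, so $r\le\ell-1$ and $\lceil s/2\rceil\le\ell-1$. By $(\mathrm c_{\ell-1})$ and monotonicity of $\gamma$, $P_r\le d^{r/2-\gamma_{\ell-1}}$. By \eqref{eq:cs} and $(\mathrm a_{\ell-1})$, $P_s\le d^{s/2+\lambda_{\ell-1}}$. Hence, in $\Delta$ and in every subgraph,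
\begin{equation}\label{eq:farbound}
R_t\le2fN\,d^{\ell-(\gamma_{\ell-1}-\lambda_{\ell-1})}\qquad(2\le t\le2\ell-2).
\end{equation}

\emph{Step A: a crude bound gives $(\mathrm a_\ell)$.} For $t\in\{1,2\ell-1\}$, the bounds \eqref{eq:near}, \eqref{eq:J} and $W_{2\ell-2}(a,g)\le\omega_{\ell-1}$ from \eqref{eq:cs} give $R_t\le N\cdot fd\cdot\omega_{\ell-1}\le fNd^{\ell+\lambda_{\ell-1}}$. As $\gamma_{\ell-1}>0$, all $2\ell-1$ terms $R_t$ are at most $2fNd^{\ell+\lambda_{\ell-1}}$, so $\mathrm{NB}_{2\ell}\le8k^2fNd^{\ell+\lambda_{\ell-1}}$ by Lemma~\ref{lem:pairs}. In Lemma~\ref{lem:trace} the other $\ell-1$ terms in the bracket are at most $Nd^\ell$ each, by $(\mathrm b_{\ell-1})$. With \eqref{eq:small},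
\[
\sum_xW_{2\ell}(x,x)=\operatorname{tr}A^{2\ell}\le C_0(8k^2+k)fNd^{\ell+\lambda_{\ell-1}}\le Nd^{\ell+\lambda_{\ell-1}+\eta}.
\]
Lemma~\ref{lem:clean} with $\varphi(x)=W_{2\ell}(x,x)$ gives a graph $\Delta'$ with $\omega_\ell\le d^{\ell+\lambda_{\ell-1}+2\eta}=d^{\ell+\lambda_\ell}$. Together with $(\mathrm a_{\ell-1})$ this is $(\mathrm a_\ell)$.

\emph{Step B: the codegree bound gives $(\mathrm b_\ell)$.} We work in $\Delta'$. Let $\mu=2^{-(\ell-1)}$ and fix a vertex $a$. For $\tau=2^h\le T$, $h\ge0$, let $Q_\tau=\{g\ne a:\tau\le J(a,g)<2\tau\}$. By \eqref{eq:J} these sets cover all $g\ne a$ with $J(a,g)>0$, and $|Q_\tau|\le fd/\tau$. Lemma~\ref{lem:targets} with $r=\ell-1$ and $\lambda=\lambda_\ell$ gives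
\[
\sum_{g\ne a}J(a,g)W_{2\ell-2}(a,g)\le\sum_\tau2\tau\,d^{\ell-1+\lambda_\ell}\Bigl(\frac{fd}{\tau}\Bigr)^{1-\mu}=2fd^{\ell+\lambda_\ell}\sum_\tau\Bigl(\frac{\tau}{fd}\Bigr)^\mu\le\frac{2fd^{\ell+\lambda_\ell}}{1-2^{-\mu}}\Bigl(\frac{T}{fd}\Bigr)^\mu,
\]
the last step by summing a geometric series downward from its largest term. The function $1-2^{-\mu}$ is concave and equals $\mu/2$ at $\mu=0$ and $\mu=1$, so $1/(1-2^{-\mu})\le2/\mu=2^\ell\le2^k$. Moreover $(T/fd)^\mu\le(5/\sqrt{fd})^\mu\le5d^{-\mu/2}=5d^{-2^{-\ell}}$. Summing over $a$,
\[
R_t\le10\cdot2^kfN\,d^{\ell-(2^{-\ell}-\lambda_\ell)}\qquad(t\in\{1,2\ell-1\}).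
\]
Combining this with \eqref{eq:farbound}, Lemma~\ref{lem:pairs}, the inequality in \eqref{eq:exp} and $40k^22^kf\le C_1f\le d^\eta$,
\[
\mathrm{NB}_{2\ell}\le2\ell(2\ell-1)\cdot10\cdot2^kfN\,d^{\ell-\sigma_\ell-\eta}\le Nd^{\ell-\sigma_\ell}.
\]

\emph{Step C: distinct pairs give $(\mathrm c_\ell)$.} By Lemma~\ref{lem:distinct}, $(\mathrm b_\ell)$ and monotonicity of $\sigma$,
\[
\sum_xD_\ell(x)\le k^2Nd^{\ell-\sigma_\ell}\le Nd^{\ell-\sigma_\ell+\eta}.
\]
Lemma~\ref{lem:clean} with $\varphi=D_\ell$ gives a graph $\Delta''$ in which $D_\ell(x)\le B:=d^{\ell-\sigma_\ell+2\eta}$ for all $x$. For any $x,y$ the number $p=P_\ell(x,y)$ satisfies $p(p-1)\le D_\ell(x)\le B$. If $p\ge2$ then $p^2\le2p(p-1)\le2B$, and if $p\le1$ then $p^2\le2B$ because $B\ge1$. Since $\sqrt2\le d^\eta$, we obtain $P_\ell\le d^{\ell/2-\sigma_\ell/2+2\eta}=d^{\ell/2-\gamma_\ell}$ by \eqref{eq:exp}.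
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Starting from $\Gamma$, apply both parts of Lemma~\ref{lem:step} for $\ell=2,\dots,k-1$ and the first part for $\ell=k$. At most $(2k-3)Nd^{1-\eta}\le2kNd^{1-\eta}$ edges are deleted, and the final graph has $(\mathrm b_k)$. Since $\sigma_r>0$ for $r\le k$, it satisfies $\mathrm{NB}_{2r}\le Nd^r$ for $2\le r\le k$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BDN} Greg Bodwin, Michael Dinitz, Yasamin Nazari, \emph{Epic Fail: Emulators can tolerate polynomially many edge faults for free}, arXiv:2209.03675 (2022).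
\end{thebibliography}
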